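# An asymptotically transitive Banach space with a two-point orbit

All Banach spaces are real, and "isometry" means linear isometry. $S_X$ and $B_X$ are the unit sphere and the closed unit ball of $X$, and $\operatorname{ext}B_X$ is the set of extreme points of $B_X$. The density character $\operatorname{dens}X$ is the least cardinality of a dense subset of $X$. A subspace of $X$ is **1-complemented** if it is the range of a linear projection of norm $\le 1$. We work in ZFC.

## 1. Finite dimension: compactness turns near-isometries into isometries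

For $x\in S_X$ let
$$\mathcal G_X(x)=\{T(x): T\colon X\to X \text{ an isometric automorphism}\}$$
be the orbit of $x$ under the rotation group. The space $X$ is **transitive** if $\mathcal G_X(x)=S_X$ for every $x\in S_X$, and **almost transitive** if $\overline{\mathcal G_X(x)}=S_X$ for every $x\in S_X$.

Now relax the maps instead of the orbits. For $\delta\ge 0$ let $\mathcal F_X(\delta)$ be the set of linear isomorphisms $T$ of $X$ onto itself with $\max(\|T\|,\|T^{-1}\|)\le 1+\delta$. The space $X$ is **asymptotically transitive** if for all $x,y\in S_X$ and every $\delta>0$ there is $T\in\mathcal F_X(\delta)$ with $Tx=y$. So the target is hit exactly, but by a map that is only almost an isometry.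

A Hilbert space is transitive: for unit vectors $x\ne y$, the reflection in the hyperplane orthogonal to $x-y$ exchanges $x$ and $y$.

The plane $\ell_\infty^2$ is not asymptotically transitive, and this can be seen by hand. Suppose $T$ maps $(1,0)$ to $(1,1)$ and $\max(\|T\|,\|T^{-1}\|)\le1+\delta$. Write $T(0,1)=(a,b)$. Since $\|(1,0)\pm(0,1)\|=1$, we get $\|(1,1)\pm(a,b)\|\le 1+\delta$, so $|1\pm a|\le1+\delta$ and $|1\pm b|\le 1+\delta$, that is, $|a|,|b|\le\delta$. But $\|(a,b)\|\ge(1+\delta)^{-1}$. Hence $\delta(1+\delta)\ge1$, and $\delta$ cannot be small.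

The question, taken from J. Talponen, "On Asymptotic Transitivity in Banach Spaces", arXiv:math/0610547 (2006), is: *does there exist an asymptotically transitive Banach space which is not almost transitive?* In finite dimension the answer is no.

**Proposition 1.** A finite-dimensional asymptotically transitive space is transitive.

**Proof.** Let $x,y\in S_X$ and choose $T_n\in\mathcal F_X(1/n)$ with $T_nx=y$. The sequences $(T_n)$ and $(T_n^{-1})$ are bounded in a finite-dimensional space of operators. Along a subsequence, $T_n\to T$ and $T_n^{-1}\to R$. Then $TR=RT=\mathrm{id}$, $\|T\|\le1$, $\|R\|\le 1$ and $Tx=y$. So $T$ is an isometric automorphism taking $x$ to $y$. $\square$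

In general one implication survives.

**Proposition 2.** Every almost transitive space is asymptotically transitive.

**Proof.** Let $x,y\in S_X$, $\delta>0$, and $\eta=\delta/(1+\delta)<1$. Choose an isometric automorphism $S$ with $\|Sx-y\|\le\eta$ and, by Hahn–Banach, $\varphi\in X^*$ with $\|\varphi\|=1=\varphi(Sx)$. Put $Rv=v+\varphi(v)(y-Sx)$. Then $R(Sx)=y$ and $\|R-\mathrm{id}\|\le\eta$. So $R$ is invertible, $\|R\|\le1+\eta\le1+\delta$ and $\|R^{-1}\|\le(1-\eta)^{-1}=1+\delta$. The map $RS\in\mathcal F_X(\delta)$ sends $x$ to $y$. $\square$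

The converse is the question. In infinite dimension the maps $T_n$ of Proposition 1 need not have a convergent subsequence in any useful sense. So we should look for a space in which the near-isometries exist for every $\delta$ but have nothing to converge to.

## 2. Almost isometric pairs, and two theorems

**Definition.** Banach spaces $X,Y$ are **almost isometric** if for every $\varepsilon>0$ there is a linear bijection $T\colon X\to Y$ with $(1+\varepsilon)^{-1}\|x\|\le\|Tx\|\le(1+\varepsilon)\|x\|$ for all $x\in X$.

**Example (almost isometric, not isometric).** Let $1<p_1<p_2<\dots$ with $p_n\to2$. Let $X$ be the $\ell_1$-sum of the planes $\ell_{p_1}^2,\ell_{p_2}^2,\dots$ and let $Y$ be the $\ell_1$-sum of $\ell_2^2,\ell_{p_1}^2,\ell_{p_2}^2,\dots$. Fix $m$. Map the summand $\ell_{p_i}^2$ of $Y$ to the same summand of $X$ for $i<m$, map $\ell_2^2$ to $\ell_{p_m}^2$, and $\ell_{p_n}^2$ to $\ell^2_{p_{n+1}}$ for $n\ge m$, each time by the identity of $\mathbb R^2$. For $p\in[p_m,2]$ we have $\|\cdot\|_2\le\|\cdot\|_p\le2^{1/p_m-1/2}\|\cdot\|_2$. So the constants of this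 bijection are at most $2^{1/p_m-1/2}$, which tends to $1$ as $m\to\infty$.

The spaces are not isometric. The extreme points of the ball of an $\ell_1$-sum are the extreme points of the balls of the summands, because a vector of norm $1$ with two nonzero coordinates is a proper convex combination, and conversely, if an extreme point of one summand is the midpoint of $a,b$ in the ball, then that coordinate of $a$ and of $b$ must equal it and uses up the whole norm. Here all summands are strictly convex, so the set of extreme points is the union of the unit circles of the summands, at mutual distance $2$, and the linear spans of its connected components are the summands. One summand of $Y$ is Euclidean. No summand of $X$ is, since $\|e_1+e_2\|_p^2+\|e_1-e_2\|_p^2=2\cdot2^{2/p}\ne4$ for $p\neq2$.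

The point of the definition is the next lemma.

**Lemma 3.** If $X$ is almost isometric to an asymptotically transitive space $H$, then $X$ is asymptotically transitive.

**Proof.** Let $x,y\in S_X$ and $\varepsilon>0$, and take $T\colon X\to H$ with constants $1+\varepsilon$. Choose $S\in\mathcal F_H(\varepsilon)$ with $S(Tx/\|Tx\|)=Ty/\|Ty\|$, and put
$$R=\frac{\|Ty\|}{\|Tx\|}\,T^{-1}ST .$$
Then $Rx=\frac{\|Ty\|}{\|Tx\|}T^{-1}\big(\|Tx\|\,Ty/\|Ty\|\big)=y$. The scalar lies in $[(1+\varepsilon)^{-2},(1+\varepsilon)^2]$, so $\|R\|,\|R^{-1}\|\le(1+\varepsilon)^{2+3}=(1+\varepsilon)^5$, which is as close to $1$ as we like. $\square$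

So it is enough to find a transitive $E$ and a space $F$ almost isometric to $E$ but not almost transitive.

**Theorem A.** There are almost isometric Banach spaces $E,F$ such that $E$ is transitive and $B_F$ has exactly two extreme points $z,-z$. Hence $F$ is asymptotically transitive, $\mathcal G_F(z)=\{z,-z\}$, and $F$ is not almost transitive. Moreover, any prescribed Banach space $X_0$ can be made isometric to a 1-complemented subspace of $F$.

**Theorem B.** For every separable $X_0$ there are almost isometric spaces $G,H$ of density character exactly $\aleph_1$, with $H$ almost transitive and $\operatorname{ext}B_G=\{z,-z\}$. So $G$ is asymptotically transitive, $\mathcal G_G(z)=\{z,-z\}$, and $G$ is not almost transitive. Moreover $G$ contains a 1-complemented isometric copy of $X_0$.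

Theorem A answers the question: yes. Whether a separable example exists is not settled here.

**Renorming a familiar space.** The first thing to try is to take a transitive $E$ and change its norm a little near one point $z$. This gives a space that is $(1+\varepsilon)$-close to $E$ for the $\varepsilon$ we chose, but Lemma 3 needs every $\varepsilon$ with the same space. For $E$ a Hilbert space the plan fails completely. If $T\colon X\to E$ has constants $1+\varepsilon$, then
$$\|x+y\|^2+\|x-y\|^2\le(1+\varepsilon)^2\cdot2\big(\|Tx\|^2+\|Ty\|^2\big)\le2(1+\varepsilon)^4\big(\|x\|^2+\|y\|^2\big),$$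
and the same computation from below gives the reverse inequality with $(1+\varepsilon)^{-4}$. Letting $\varepsilon\to0$, $X$ satisfies the parallelogram law, so it is a Hilbert space (Jordan–von Neumann), and it is transitive. Whatever distinguishes $F$ from $E$ must be a property that inequalities with constants tending to $1$ cannot see.

## 3. Extreme points without a quantitative bound

**What is forced.** Suppose $F$ is asymptotically transitive, $z\in S_F$ is extreme, and some $x\in S_F$ is not, say $\|x\pm v\|\le1$ with $v\ne0$. For $T\in\mathcal F_F(\delta)$ with $Tx=z$, the vector $u=Tv$ satisfies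
$$\|z\pm u\|\le1+\delta,\qquad\|u\|\ge\|v\|/(1+\delta).$$
So $z$ is extreme, yet for every $\delta>0$ it is $\delta$-nearly the midpoint of a segment of length about $2\|v\|$. It must be extreme, but barely. The computation in $\ell_\infty^2$ above failed because $(1,1)$ is extreme in a robust way.

**A device that does this.** Let $N$ be the norm, $f$ a functional with $N(z)=f(z)=1$, and $r$ a seminorm with $|f|+r\le N$. If $N(x)\le1$ and $f(x)=1$, then $r(x)=0$, in particular $r(z)=0$ and $r(x-z)=0$, and $f(x-z)=0$. If the only vector killed by both $f$ and $r$ is $0$, then $x=z$. So $z$ is extreme. There is no requirement that $r$ dominate a multiple of $N$ on $\ker f$, and that is where the bound is lost.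

**Example.** On $\mathbb R\oplus\ell_2$ let $r(t,v)=\big(\sum_{n\ge1}4^{-n}v_n^2\big)^{1/2}$, $f(t,v)=t$, $z=(1,0)$ and $N(t,v)=\max\{|t|+r(t,v),\|v\|_2\}$. This $N$ is a norm equivalent to $|t|+\|v\|_2$. The device applies, so $z$ is extreme. But $N(z\pm(0,e_n))=\max\{1+2^{-n},1\}=1+2^{-n}$ while $N(0,e_n)=1$.

**Completions can destroy it.** We shall build $F$ as the union of a long chain, with completions at limit stages, and "no nonzero vector is killed by $f$ and $r$" is not preserved by completion. Take $\mathbb R\oplus\ell_2$ again, let $u=(1,\frac12,\frac14,\dots)$, let $r(t,v)$ be the $\ell_2$-distance from $v$ to $\mathbb Ru$, and let $f(t,v)=t$, $N(t,v)=\max\{|t|+r(t,v),\|v\|_2\}$, which is again a norm equivalent to $|t|+\|v\|_2$. On $X_n=\mathbb R\oplus\operatorname{span}(e_1,\dots,e_n)$ only $0$ is killed by $f$ and $r$, because no nonzero multiple of $u$ has finite support. So $(1,0)$ is extreme in each $B_{X_n}$. The completion of $\bigcup X_n$ is the whole space. There $\hat u=(0,u/\|u\|_2)$ is killed by $f$ and $r$, and $N((1,0)\pm\hat u)=1$, so $(1,0)$ is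 no longer extreme.

The cure is to require that each stage be the range of a contractive projection compatible with $f$ and $r$. A vector $x$ in the completion is then the limit of its projections $P_\alpha x$, and if each $P_\alpha x$ is killed, hence $0$, so is $x$.

## 4. Two categories of extensions

**Definition.** The category $\mathfrak B$ consists of Banach spaces. An **extension** of $X$ in $\mathfrak B$ is a Banach space $Y$ containing $X$ isometrically as a closed subspace, together with a linear projection $P\colon Y\to X$ onto $X$ with $\|P\|\le1$.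

For example, every $X$ is an extension of $\mathbb Rx$ for $x\in S_X$: take $Pu=\varphi(u)x$ with $\|\varphi\|=1=\varphi(x)$, by Hahn–Banach.

**Definition.** The category $\mathcal K$ consists of tuples $(X,N,z,f,r)$, where $(X,N)$ is a Banach space, $z\in X$, $f\in X^*$, $r$ is a seminorm on $X$, and

* (K1) $N(z)=f(z)=1$;
* (K2) $|f(x)|+r(x)\le N(x)$ for all $x\in X$;
* (K3) $f(x)=0=r(x)$ implies $x=0$.

By (K2) at $z$, $r(z)=0$. Also $|r(x)-r(y)|\le r(x-y)\le N(x-y)$, so $r$ is continuous. An **extension** of $(X,N,z,f,r)$ in $\mathcal K$ is $(Y,M,z,g,s)\in\mathcal K$, with the same $z$, and a projection $P$ making $(Y,P)$ an extension in $\mathfrak B$, such that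
$$g=f\circ P,\qquad s|_X=r,\qquad r\circ P\le s. \tag{1}$$
The first identity gives $g|_X=f$.

The smallest object is $\mathbb R$ with $N=|\cdot|$, $z=1$, $f=\mathrm{id}$, $r=0$. For any Banach space $X_0$ an extension of it is $\mathbb R\oplus_1X_0$ with $z=(1,0)$, $f(t,x)=t$, $r(t,x)=\|x\|$ and $P(t,x)=(t,0)$. Here $|f|+r=N$, (K3) is clear, and (1) holds since $f(P(t,x))=t$ and the seminorm on $\mathbb R$ is $0$.

Isomorphisms are surjective isometries, which in $\mathcal K$ must also preserve $z,f,r$. We write $X\le Y$ for "$Y$ is an extension of $X$", a projection being given. Extensions compose: if $X\le Y$ via $P$ and $Y\le Z$ via $Q$, then $PQ$ is a contractive projection of $Z$ onto $X$. In $\mathcal K$, with $(h,t)$ the functional and seminorm of $Z$ and $(g,s)$ those of $Y$, we have $h=g Q=fPQ$, $t|_X=s|_X=r$ and $r PQ\le sQ\le t$. A **chain** is a family $(X_\alpha)$ with projections $P_\alpha^\beta\colon X_\beta\to X_\alpha$ $(\alpha\le\beta)$ making $X_\beta$ an extension of $X_\alpha$, with $P^\beta_\alpha P^\gamma_\beta=P^\gamma_\alpha$ and $P^\alpha_\alpha=\mathrm{id}$.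

**Lemma 4 (limits).** Let $(X_\alpha)_{\alpha<\delta}$ be a chain, $\delta$ a limit ordinal. The completion $X_\delta$ of $\bigcup_{\alpha<\delta}X_\alpha$ carries a structure that is an extension of all $X_\alpha$, with compatible projections.

**Proof.** **Step 1: the projections.** For $x\in X_\beta$ and $\alpha\le\beta\le\gamma$ we have $P_\alpha^\gamma x=P_\alpha^\beta P_\beta^\gamma x=P_\alpha^\beta x$. So the maps $P_\alpha^\beta$, $\beta\ge\alpha$, define one linear contraction from the union onto $X_\alpha$, and it is the identity on $X_\alpha$. It extends to a contractive projection $P_\alpha\colon X_\delta\to X_\alpha$. The identities $P_\alpha^\beta P_\beta=P_\alpha$ hold on the union, hence everywhere.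

**Step 2: convergence, to be used for (K3).** We claim $P_\alpha x\to x$ for each $x\in X_\delta$. Given $\eta>0$ choose $u\in X_\beta$ with $\|x-u\|<\eta$. For $\alpha\ge\beta$, $P_\alpha u=u$, so $\|P_\alpha x-x\|\le\|P_\alpha(x-u)\|+\|u-x\|<2\eta$. This settles $\mathfrak B$.

**Step 3: the structure in $\mathcal K$.** The functionals and the seminorms of the stages agree where both are defined, so they give $f,r$ on the union. By (K2) both are Lipschitz there and extend continuously. (K1), (K2), $f=f_\alpha P_\alpha$ and $r_\alpha P_\alpha\le r$ hold on the union and persist by continuity, and $r|_{X_\alpha}=r_\alpha$. For (K3), let $f(x)=r(x)=0$. Then $f_\alpha(P_\alpha x)=f(x)=0$ and $r_\alpha(P_\alpha x)\le r(x)=0$, so $P_\alpha x=0$ for every $\alpha$, and $x=\lim P_\alpha x=0$. $\square$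

**Lemma 5 (amalgamation).** Let $(Y_i,P_i)_{i\in I}$ be a nonempty set-indexed family of extensions of $X$, all in $\mathfrak B$ or all in $\mathcal K$. There is $W$ containing all $Y_i$ (agreeing on $X$) which is an extension of each $Y_i$, via $Q_i$, and of $X$, via $P=P_iQ_i$ for every $i$. If $I$ is finite, $\operatorname{dens}W\le\max(\aleph_0,\max_i\operatorname{dens}Y_i)$.

**Proof.** **Step 1: the space.** Glue the $Y_i$ along $X$. Let $C_i=\ker P_i$, let $W_0=X\oplus\bigoplus_{i}C_i$ (algebraic sum), and view $Y_i=X\oplus C_i\subseteq W_0$. Put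
$$N_W(w)=\inf\Big\{\sum_kN_{i_k}(y_k):\ w=\sum_ky_k\ \text{(finite sum)},\ y_k\in Y_{i_k}\Big\}.$$
This is a seminorm.

**Step 2: the projections.** Put $Q_i(x+\sum_jc_j)=x+c_i$ and $P(x+\sum_jc_j)=x$. The map $Q_i$ is the identity on $Y_i$, and it is $P_j$ on $Y_j$ for $j\ne i$. Hence $N_i(Q_iy)\le N_j(y)$ for every $j$ and $y\in Y_j$. Summing over a representation, $N_i(Q_iw)\le N_W(w)$. For $w\in Y_i$ this gives $N_i(w)\le N_W(w)$, and $N_W(w)\le N_i(w)$ is trivial, so $N_W|_{Y_i}=N_i$. If $N_W(w)=0$, then $Q_iw=0$ for all $i$. All components of $w$ vanish and $w=0$. So $N_W$ is a norm. Let $W$ be the completion and extend $Q_i$ and $P=P_iQ_i$ by continuity. If $I$ is finite, the sums $\sum_iy_i$, with $y_i$ from a dense subset of $Y_i$, are dense in $W$, which gives the density bound. This settles $\mathfrak B$.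

**Step 3: $f$ and $r$ on $W$.** Let $f_W=f\circ P$. Then $f_W=fP_iQ_i=f_iQ_i$ for every $i$, and $f_W|_{Y_i}=f_i$. On $W_0$ let $r_W(w)=\inf\sum_kr_{i_k}(y_k)$ over the same representations.

We need $r_i\circ Q_i\le r_W$. For $y\in Y_i$, $r_i(Q_iy)=r_i(y)$. For $y\in Y_j$ with $j\ne i$, $r_i(Q_iy)=r(P_jy)\le r_j(y)$. Summing over a representation gives $r_iQ_i\le r_W$. On $Y_i$ this says $r_i\le r_W$, and $r_W\le r_i$ is trivial, so $r_W|_{Y_i}=r_i$.

For (K2), if $w=\sum_ky_k$ then $f_W(w)=\sum_kf_{i_k}(y_k)$. Therefore
$$|f_W(w)|+r_W(w)\le\sum_k\big(|f_{i_k}(y_k)|+r_{i_k}(y_k)\big)\le\sum_kN_{i_k}(y_k),$$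
and the infimum gives $|f_W|+r_W\le N_W$ on $W_0$. So $r_W$ extends continuously to $W$, and (K2) and $r_iQ_i\le r_W$ hold on $W$. (K1) is clear because $z\in X$.

**Step 4: (K3) on the completion.** Let $w\in W$ with $f_W(w)=r_W(w)=0$. Then $f_i(Q_iw)=0$ and $r_i(Q_iw)\le r_W(w)=0$, so $Q_iw=0$ for all $i$ by (K3) in $Y_i$, and $Pw=P_iQ_iw=0$. To get back to $w$, take finite $S\subseteq I$ and put $Q_S(x+\sum_jc_j)=x+\sum_{j\in S}c_j$. On $Y_j$ it is the identity if $j\in S$ and $P_j$ otherwise. So it sends a representation to one of no larger cost, hence is a contraction of $W_0$ and extends to $W$. Along the directed family of finite sets $S$, $Q_Sw'\to w'$ for $w'\in W_0$ (eventually equality), and by contractivity for all $w'\in W$. On $W_0$, and so on $W$,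
$$Q_Sw=Pw+\sum_{i\in S}(Q_iw-Pw).$$
For our $w$ the right side is $0$, so $w=\lim_SQ_Sw=0$.

So $W\in\mathcal K$, $Y_i\le W$ via $Q_i$, and $X\le W$ via $P=P_iQ_i$ by composition. $\square$

## 5. Chains of length $\omega_1$ that realize every small extension

Fix the space $X_0$ of Theorem A. Build simultaneously a chain $(E_\alpha)_{\alpha<\omega_1}$ in $\mathfrak B$ and a chain $(F_\alpha)_{\alpha<\omega_1}$ in $\mathcal K$.

* $E_0=\mathbb R$, and $F_0=\mathbb R$ with $N=|\cdot|$, $z=1$, $f=\mathrm{id}$, $r=0$.
* At limit ordinals use Lemma 4.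
* At successors put
$$\lambda_\alpha=\max(\aleph_0,\operatorname{dens}X_0,\operatorname{dens}E_\alpha,\operatorname{dens}F_\alpha).$$
A space of density $\le\lambda_\alpha$ has at most $\lambda_\alpha^{\aleph_0}$ points. So, up to isomorphisms that fix $E_\alpha$ and respect the projections, the extensions of $E_\alpha$ of density $\le\lambda_\alpha$ form a set, which is nonempty because $E_\alpha\le E_\alpha$. Let $E_{\alpha+1}$ be an amalgam over $E_\alpha$, by Lemma 5, of representatives of all of them. Define $F_{\alpha+1}$ likewise from the extensions of $F_\alpha$ in $\mathcal K$ of density $\le\lambda_\alpha$. Put $P^{\alpha+1}_\beta=P^\alpha_\beta P^{\alpha+1}_\alpha$.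

Let $E=\bigcup_{\alpha<\omega_1}E_\alpha$ and $F=\bigcup_{\alpha<\omega_1}F_\alpha$. No completion is needed here: a Cauchy sequence has countably many terms, so it lies in one stage, which is complete. Every vector of $F$ lies in some $F_\alpha$, so $F$ carries $N,z,f,r$ with (K1)–(K3). The cardinals $\lambda_\alpha$ are nondecreasing in $\alpha$. They are common to both chains, and this will matter when spaces travel from one chain to the other.

**Lemma 6 (richness).** Let $(G_\alpha)$ be either chain, $A\le G_\alpha$ in the respective category, and $Y$ an extension of $A$ with $\operatorname{dens}Y\le\lambda_\gamma$ for some $\gamma<\omega_1$. Then there are arbitrarily large $\beta<\omega_1$ and an embedding $j\colon Y\to G_\beta$ (an isomorphism onto $j(Y)$ in the category) with $j|_A=\mathrm{id}$ and $j(Y)\le G_\beta$.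

**Proof.** The difficulty is that $Y$ extends $A$ and not a stage of the chain, so we first amalgamate. Since $\lambda$ is nondecreasing, we may take $\gamma\ge\alpha$ as large as we please. Amalgamate $Y$ and $G_\alpha$ over $A$ to get $W_1$, an extension of both. Then amalgamate $W_1$ and $G_\gamma$ over $G_\alpha$ to get $W_2$, an extension of $W_1$ and of $G_\gamma$. By Lemma 5, $\operatorname{dens}W_2\le\max(\aleph_0,\operatorname{dens}Y,\operatorname{dens}G_\alpha,\operatorname{dens}G_\gamma)\le\lambda_\gamma$. So $W_2$ is, up to isomorphism over $G_\gamma$, one of the spaces amalgamated to form $G_{\gamma+1}$. That is, $W_2$ embeds in $G_{\gamma+1}$ over $G_\gamma$, and $G_{\gamma+1}$ is an extension of the image. Restrict this embedding to $Y$. It fixes $A\subseteq G_\gamma$. Since $Y\le W_1\le W_2$, the composition rule gives $j(Y)\le G_{\gamma+1}$. Take $\beta=\gamma+1$. $\square$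

## 6. Back-and-forth along $\omega_1$

We run one argument for two classes of maps.

* $\mathcal I$ is the class of surjective linear isometries $T\colon A\to B$ with $A,B\in\mathfrak B$.
* For $\varepsilon>0$, $\mathcal T_\varepsilon$ is the class of linear bijections $T\colon A\to B$ with $A=(A,N,z,f,r)\in\mathcal K$, $B\in\mathfrak B$ and, for all $x\in A$,
$$(1+\varepsilon)^{-1}N(x)\le\|Tx\|\le(1+\varepsilon)N(x),\qquad|f(x)|\le\|Tx\|. \tag{2}$$

The norm is controlled up to $1+\varepsilon$, the functional $f$ is controlled with constant exactly $1$, and $r$ is not mentioned. Section 8 explains why.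

Let $\mathcal T$ be one of these classes. If $\mathcal T=\mathcal I$, let $(G_\alpha)$ and $(H_\alpha)$ both be the chain $(E_\alpha)$. If $\mathcal T=\mathcal T_\varepsilon$, let $(G_\alpha)=(F_\alpha)$ and $(H_\alpha)=(E_\alpha)$. In both cases $\mathcal T$ is closed under composition, on either side, with isomorphisms of the respective category. Consider two conditions.

* (forth) If $T\colon A\to B$ is in $\mathcal T$ and $A\le Y$, there are $B\le V$ and $T'\colon Y\to V$ in $\mathcal T$ extending $T$.
* (back) If $T\colon A\to B$ is in $\mathcal T$ and $B\le V$, there are $A\le Y$ and $T'\colon Y\to V$ in $\mathcal T$ extending $T$.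

A third property holds automatically.

* (limit) Let $T_i\colon A_i\to B_i$ in $\mathcal T$ be increasing, where the $A_i$ are closed subspaces of an object $A$ and the $B_i$ of an object $B$, with restricted norms and functionals $f$, and let $\bigcup A_i$ and $\bigcup B_i$ be dense in $A$ and $B$. Then the continuous extension $T\colon A\to B$ of $\bigcup T_i$ exists and is in $\mathcal T$.

Indeed the inequalities defining $\mathcal T$ hold on $\bigcup A_i$, so $T$ exists and satisfies them by continuity. The two-sided norm bound makes $T$ injective with closed range. The range contains $\bigcup B_i$, so it is $B$.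

**Lemma 7.** Assume (forth) and (back). If $T_0\colon A_0\to B_0$ is in $\mathcal T$, $A_0\le G_{\alpha_0}$ and $B_0\le H_{\beta_0}$, then $T_0$ extends to a linear bijection $T\colon\bigcup_{\alpha<\omega_1} G_\alpha\to\bigcup_{\alpha<\omega_1} H_\alpha$ satisfying the inequalities defining $\mathcal T$.

**Proof.** For $i<\omega_1$ we construct $T_i\colon A_i\to B_i$ in $\mathcal T$, increasing in $i$, and strictly increasing $\alpha_i,\beta_i<\omega_1$, such that $A_i\le G_{\alpha_i}$, $B_i\le H_{\beta_i}$, and $G_{\alpha_i}\subseteq A_j$, $H_{\beta_i}\subseteq B_j$ whenever $i<j$.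

**Successor step: swallow $G_{\alpha_i}$ and $H_{\beta_i}$.** Apply (forth) to $A_i\le G_{\alpha_i}$. This gives $B_i\le V$ and $T'\colon G_{\alpha_i}\to V$ in $\mathcal T$ extending $T_i$. As $T'$ is a homeomorphism, $\operatorname{dens}V=\operatorname{dens}G_{\alpha_i}\le\lambda_{\alpha_i}$. Lemma 6, for the chain $(H_\alpha)$ and $B_i\le H_{\beta_i}$, embeds $V$ over $B_i$ in some $H_{\beta_{i+1}}$ with $\beta_{i+1}>\beta_i$. Replacing $V$ by its image and $T'$ by its composition with the embedding, which changes nothing on $A_i$, we have $V\le H_{\beta_{i+1}}$.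

Now apply (back) to $T'\colon G_{\alpha_i}\to V$ and $V\le H_{\beta_{i+1}}$. This gives $G_{\alpha_i}\le Y$ and $T''\colon Y\to H_{\beta_{i+1}}$ in $\mathcal T$ extending $T'$, with $\operatorname{dens}Y=\operatorname{dens}H_{\beta_{i+1}}\le\lambda_{\beta_{i+1}}$. Lemma 6, for the chain $(G_\alpha)$ and $G_{\alpha_i}\le G_{\alpha_i}$, embeds $Y$ over $G_{\alpha_i}$ in some $G_{\alpha_{i+1}}$ with $\alpha_{i+1}>\alpha_i$. After the same kind of replacement, $Y\le G_{\alpha_{i+1}}$. Put $A_{i+1}=Y\supseteq G_{\alpha_i}$, $B_{i+1}=H_{\beta_{i+1}}\supseteq H_{\beta_i}$ and $T_{i+1}=T''$.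

**Limit step: close up.** Let $\delta<\omega_1$ be a limit, $\alpha_\delta=\sup_{i<\delta}\alpha_i$ and $\beta_\delta=\sup_{i<\delta}\beta_i$. These are countable limit ordinals. By the construction of the chains at limits, and since $A_i\subseteq G_{\alpha_i}\subseteq A_{i+1}$,
$$A_\delta:=G_{\alpha_\delta}=\overline{\bigcup_{i<\delta}G_{\alpha_i}}=\overline{\bigcup_{i<\delta}A_i},\qquad B_\delta:=H_{\beta_\delta}=\overline{\bigcup_{i<\delta}B_i}.$$
Let $T_\delta$ be the continuous extension of $\bigcup_{i<\delta}T_i$. It is in $\mathcal T$ by (limit).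

**End.** Strictly increasing $\omega_1$-sequences in $\omega_1$ are unbounded, so $\bigcup A_i=\bigcup G_\alpha$ and $\bigcup B_i=\bigcup H_\alpha$, and $T=\bigcup_{i<\omega_1}T_i$ is as required. $\square$

## 7. Transitivity of $E$

**Proposition 8.** $E$ is transitive.

**Proof.** Take $\mathcal T=\mathcal I$. For (forth), let $T\colon A\to B$ be a surjective isometry and $A\le Y$ via $P$. Choose a set $V\supseteq B$ and a bijection $T'\colon Y\to V$ extending $T$, and transport the linear structure and the norm of $Y$ to $V$ by $T'$. On $B$ this gives the original structure. Then $B\le V$ via $T'P(T')^{-1}$, and $T'\in\mathcal I$. (back) is (forth) applied to $T^{-1}$.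

Let $x,y\in S_E$. Both lie in some $E_\alpha$, and $\mathbb Rx\le E_\alpha$, $\mathbb Ry\le E_\alpha$ by Hahn–Banach. Lemma 7 extends $tx\mapsto ty$ to an isometric automorphism of $E$ taking $x$ to $y$. $\square$

## 8. The slack $\varepsilon$ pays for the seminorm

To compare $F$ with $E$, the first attempt is to match objects of $\mathcal K$ with Banach spaces by exact isometries, forgetting $z,f,r$. The forward direction is trivial. The backward direction fails at the first step. Let $X=F_0=\mathbb R$ and let $V=\ell_\infty^2$, an extension of $\mathbb R=\mathbb R\times\{0\}$ via $P(t,v)=(t,0)$. We would need $g,s$ on $\ell_\infty^2$ with $g(t,v)=t$ (by (1), with this $P$) and $|g|+s\le\|\cdot\|_\infty$. At $(1,\pm1)$ we have $g=1=\|\cdot\|_\infty$, so $s(1,1)=s(1,-1)=0$. Then $s(0,1)\le\frac12\big(s(1,1)+s(1,-1)\big)=0$, and $(0,1)$ violates (K3). The functional uses the whole norm, and no room is left for a seminorm.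

If the norm may be enlarged by a factor $1+\varepsilon$ off $X$, there is room for a seminorm of size $\varepsilon$. In the same example put
$$M(t,v)=\inf_{x\in\mathbb R}\big[|x|+(1+\varepsilon)\max\{|t-x|,|v|\}\big]=\max\{|t|+\varepsilon|v|,\,(1+\varepsilon)|v|\},\qquad s(t,v)=\tfrac\varepsilon2|v|.$$
To evaluate the infimum, take $t\ge0$. If $t\le|v|$, then $x=0$ is optimal. If $t>|v|$, the bracket decreases until $x=t-|v|$ and increases afterwards. The unit ball of $M$ is a hexagon with vertices $(\pm1,0)$ and $\big(\pm\frac1{1+\varepsilon},\pm\frac1{1+\varepsilon}\big)$. The midpoint $(1,0)$ of an edge of the square has become a vertex, and $|g|+s=|t|+\frac\varepsilon2|v|\le M$.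

The amount of room depends on $|f|$ alone staying below the norm of the Banach space with constant $1$. That is the reason for the second inequality in (2), and it must be passed on exactly from step to step. By contrast, no control on $r$ need be passed on.

**Proposition 9.** $F$ and $E$ are almost isometric.

**Proof.** Fix $\varepsilon>0$ and take $\mathcal T=\mathcal T_\varepsilon$. The map $\mathrm{id}\colon F_0\to E_0$ is in $\mathcal T_\varepsilon$, and $F_0\le F_0$, $E_0\le E_0$. Once (forth) and (back) are verified, Lemma 7 gives a linear bijection $F\to E$ with constants $1+\varepsilon$, and $\varepsilon$ was arbitrary.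

Let $T\colon X\to B$ be in $\mathcal T_\varepsilon$, $X=(X,N,z,f,r)$. By transport of structure we regard $B$ as the vector space $X$ with the norm $\nu(x)=\|Tx\|$ and $T$ as the identity. Then (2) reads
$$(1+\varepsilon)^{-1}N\le\nu\le(1+\varepsilon)N,\qquad|f|\le\nu\qquad\text{on }X. \tag{3}$$

**Step 1 (forth): extend $\nu$ to a larger object of $\mathcal K$.** Let $(Y,M,z,g,s)$ extend $X$ via $P$. On $Y$ define the seminorm
$$\nu'(y)=\inf_{x\in X}\big[\nu(x)+(1+\varepsilon)M(y-x)\big].$$

* *$\nu'|_X=\nu$.* For $y\in X$, choosing $x=y$ gives $\nu'(y)\le\nu(y)$. For $x,y\in X$, $\nu(x)+(1+\varepsilon)N(y-x)\ge\nu(x)+\nu(y-x)\ge\nu(y)$.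
* *Two-sided bounds.* Taking $x=0$, $\nu'\le(1+\varepsilon)M$. Also $(1+\varepsilon)\big[\nu(x)+(1+\varepsilon)M(y-x)\big]\ge N(x)+M(y-x)\ge M(y)$, so $M\le(1+\varepsilon)\nu'$. Hence $\nu'$ is a complete norm.
* *$P$ is a $\nu'$-contraction.* For $x\in X$ we have $Py-x=P(y-x)$, so $\nu'(Py)=\nu(Py)\le\nu(x)+\nu(P(y-x))\le\nu(x)+(1+\varepsilon)N(P(y-x))\le\nu(x)+(1+\varepsilon)M(y-x)$. Take the infimum over $x$.
* *$|g|\le\nu'$.* For $x\in X$, $|g(y)|\le|f(x)|+|g(y-x)|\le\nu(x)+M(y-x)\le\nu(x)+(1+\varepsilon)M(y-x)$. Take the infimum.

So $(Y,\nu')$ extends $(X,\nu)$ via $P$ in $\mathfrak B$, and $\mathrm{id}\colon(Y,M)\to(Y,\nu')$ is in $\mathcal T_\varepsilon$.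

**Step 2 (back): put a $\mathcal K$-structure on a larger Banach space.** Let $(Y,\nu')$ extend $(X,\nu)$ via $P$. On $Y$ define $g=f\circ P$ and
$$s(y)=\max\big\{r(Py),\tfrac\varepsilon2\,\nu'(y-Py)\big\},\qquad M(y)=\inf_{x\in X}\big[N(x)+(1+\varepsilon)\nu'(y-x)\big].$$

* *$M|_X=N$.* For $y\in X$, choosing $x=y$ gives $M(y)\le N(y)$. For $x,y\in X$, $N(x)+(1+\varepsilon)\nu(y-x)\ge N(x)+N(y-x)\ge N(y)$.
* *Two-sided bounds.* Taking $x=0$, $M\le(1+\varepsilon)\nu'$. Also $\nu'(y)\le\nu(x)+\nu'(y-x)\le(1+\varepsilon)\big[N(x)+(1+\varepsilon)\nu'(y-x)\big]$, so $\nu'\le(1+\varepsilon)M$. Hence $M$ is a complete norm.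
* *$P$ is an $M$-contraction.* For $x\in X$, $M(Py)=N(Py)\le N(x)+N(P(y-x))\le N(x)+(1+\varepsilon)\nu(P(y-x))\le N(x)+(1+\varepsilon)\nu'(y-x)$. Take the infimum.
* *(1), (K1), and the functional.* $s$ is a seminorm, $s|_X=r$ because $y-Py=0$ on $X$, $r\circ P\le s$, and $g(z)=1=N(z)=M(z)$. Moreover $|g(y)|=|f(Py)|\le\nu(Py)\le\nu'(y)$. This is where $|f|\le\nu$ with constant $1$ is used and reproduced.
* *(K2).* First we show $|g(u)|+s(u)\le(1+\varepsilon)\nu'(u)$ for all $u\in Y$. If $s(u)=r(Pu)$, then $|f(Pu)|+r(Pu)\le N(Pu)\le(1+\varepsilon)\nu(Pu)\le(1+\varepsilon)\nu'(u)$. If $s(u)=\frac\varepsilon2\nu'(u-Pu)$, then $s(u)\le\frac\varepsilon2\cdot2\nu'(u)=\varepsilon\nu'(u)$, and $|f(Pu)|+s(u)\le\nu(Pu)+\varepsilon\nu'(u)\le(1+\varepsilon)\nu'(u)$. Now for $y\in Y$ and $x\in X$,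
$$|g(y)|+s(y)\le\big(|f(x)|+r(x)\big)+\big(|g(y-x)|+s(y-x)\big)\le N(x)+(1+\varepsilon)\nu'(y-x).$$
The infimum over $x$ gives $|g|+s\le M$. In particular $g$ is bounded.
* *(K3).* If $g(y)=s(y)=0$, then $\nu'(y-Py)=0$, so $y=Py\in X$. Then $f(y)=g(y)=0$ and $r(y)=s(y)=0$, so $y=0$ by (K3) in $X$.

So $(Y,M,z,g,s)\in\mathcal K$ extends $X$ via $P$, and $\mathrm{id}\colon(Y,M)\to(Y,\nu')$ is in $\mathcal T_\varepsilon$. $\square$

By Proposition 8, $E$ is transitive, hence asymptotically transitive. By Proposition 9 and Lemma 3, $F$ is asymptotically transitive.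

## 9. The two extreme points of $B_F$, and the copy of $X_0$

**Step 1: $z$ is extreme.** Let $N(x)\le1$ and $f(x)=1$. By (K2), $r(x)=0$, so $r(x-z)\le r(x)+r(z)=0$, and $f(x-z)=0$. By (K3), $x=z$. Since $|f|\le N$, the functional $f$ attains its maximum $1$ on $B_F$ only at $z$. If $z$ is the midpoint of $a,b\in B_F$, then $f(a)=f(b)=1$ and $a=b=z$. So $z$ is extreme, and so is $-z$. Also
$$|f(x)|<1\qquad\text{for every }x\in S_F\setminus\{z,-z\}. \tag{4}$$

**Step 2: flat directions.** To show that no other point is extreme we need a vector to move along. The richness of the chain provides one for each stage.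

**Lemma 10.** For every $\alpha<\omega_1$ there is $w\in F$ with
$$N(y+tw)=\max\{N(y),\,|f(y)|+|t|\}\qquad(y\in F_\alpha,\ t\in\mathbb R). \tag{5}$$

**Proof.** We exhibit the required one-dimensional extension of $F_\alpha$. Let $Y=F_\alpha\oplus\mathbb R$, with $F_\alpha$ identified with $F_\alpha\times\{0\}$, and
$$M(y,t)=\max\{N(y),|f(y)|+|t|\},\quad g(y,t)=f(y),\quad s(y,t)=\max\{r(y),|t|\},\quad P(y,t)=(y,0).$$
$M$ is a norm with $\max\{N(y),|t|\}\le M(y,t)\le N(y)+|t|$, hence complete. $M(y,0)=N(y)$ since $|f|\le N$, and $P$ is a contraction. (K1) is clear. (K2) holds because $|g|+s=\max\{|f(y)|+r(y),|f(y)|+|t|\}\le M(y,t)$. For (K3), if $f(y)=0$ and $\max\{r(y),|t|\}=0$, then $y=0$ and $t=0$. Finally $g=f\circ P$, $s|_{F_\alpha}=r$ and $r\circ P\le s$. So $Y$ is an extension of $F_\alpha$ in $\mathcal K$ of density $\le\lambda_\alpha$. It embeds over $F_\alpha$ in $F_{\alpha+1}$. Let $w$ be the image of $(0,1)$. $\square$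

**Step 3: no other extreme points.** Let $x\in S_F\setminus\{z,-z\}$, say $x\in F_\alpha$, and put $\tau=1-|f(x)|$, which is positive by (4). With $w$ from (5), $N(w)=1$, so $w\ne0$, and
$$N(x\pm\tau w)=\max\{1,|f(x)|+\tau\}=1 .$$
So $x$ is not extreme. Points of norm $<1$ are not extreme either. Hence $\operatorname{ext}B_F=\{z,-z\}$.

**Step 4: $F$ is not almost transitive.** Isometric automorphisms permute $\operatorname{ext}B_F$, and $-\mathrm{id}$ is one of them, so $\mathcal G_F(z)=\{z,-z\}$. By (5) with $\alpha=0$, $N(w-y)\ge1$ for all $y\in F_0$. So $w\notin F_0$ and $\dim F\ge2$. Then $S_F$ is infinite and the closed two-point set $\mathcal G_F(z)$ is not dense in it.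

**Step 5: the copy of $X_0$.** The extension $\mathbb R\oplus_1X_0$ of $F_0$ from Section 4 has density $\le\lambda_0$, so it embeds in $F_1$ with $F_1$ an extension of the image. The composition
$$F\to F_1\to\mathbb R\oplus_1X_0\to X_0$$
is a contractive projection onto the copy of $X_0$. Here the first map is the union of the $P^\beta_1$, $1\le\beta<\omega_1$, the second is the projection of the extension, and the third is $(t,x)\mapsto x$. This proves Theorem A. $\blacksquare$

## 10. Closing off to density $\aleph_1$

The spaces $E$ and $F$ may be very large. For Theorem B we cut out small subspaces closed under all the maps that matter. The price is that $H$ will be almost transitive rather than transitive, which by Proposition 2 is enough.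

Let $X_0$ be separable, take $E,F$ from Theorem A for $X_0$, and fix linear bijections $T_n\colon F\to E$ $(n\ge1)$ with constants $1+\frac1n$.

**Step 1: what to construct.** For $\xi<\omega_1$ we construct increasing separable closed subspaces $G_\xi\subseteq F$ and $H_\xi\subseteq E$, countable dense sets $D_\xi\subseteq S_{H_\xi}$, and increasing countable sets $\mathcal S_\xi$ of isometric automorphisms of $E$, such that

* (a) $z\in G_0$, the copy of $X_0$ lies in $G_0$, and $T_n(G_\xi)=H_\xi$ for all $n$ and $\xi$;
* (b) for all $x,y\in D_\xi$ some $S\in\mathcal S_\xi$ has $Sx=y$;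
* (c) $S^{\pm1}(H_\eta)\subseteq H_\eta$ whenever $S\in\mathcal S_\xi$ and $\xi<\eta$;
* (d) some $w_\xi\in G_{\xi+1}$ satisfies $N(y+tw_\xi)=\max\{N(y),|f(y)|+|t|\}$ for $y\in G_\xi$, $t\in\mathbb R$.

**Step 2: the closing-off procedure.** Suppose countable sets $A_0\subseteq F$, $B_0\subseteq E$ and a countable set $\mathcal S$ of isometric automorphisms of $E$ are given. Starting from $A_0,B_0$, repeatedly add all rational linear combinations, the images under all $T_n$ of the points of $F$ obtained, and the images under all $T_n^{-1}$ and all $S^{\pm1}$ $(S\in\mathcal S)$ of the points of $E$ obtained. After $\omega$ rounds this yields countable sets $A\supseteq A_0$ and $B\supseteq B_0$, closed under rational combinations, with $T_n(A)\subseteq B$ and $T_n^{-1}(B)\subseteq A$, so $T_n(A)=B$ for all $n$, and $S^{\pm1}(B)\subseteq B$. Their closures are separable closed subspaces. Since the maps are homeomorphisms, $T_n(\overline A)=\overline B$ for all $n$ and $S^{\pm1}(\overline B)\subseteq\overline B$.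

**Step 3: the construction.**

* *Start.* Let $A_0$ consist of $z$ and a countable dense subset of the copy of $X_0$, $B_0=\emptyset$ and $\mathcal S=\emptyset$. The closures are $G_0$ and $H_0$.
* *Successor.* The separable space $G_\xi$ lies in some $F_\alpha$, because a countable dense subset does and $F_\alpha$ is closed. So Lemma 10 supplies $w_\xi$. Let $A_0$ consist of $w_\xi$ and a countable dense subset of $G_\xi$, let $B_0$ be a countable dense subset of $H_\xi$, and let $\mathcal S=\mathcal S_\xi$. The closures are $G_{\xi+1}$ and $H_{\xi+1}$. Since $\mathcal S_\xi$ contains all earlier $\mathcal S_{\xi'}$, (c) holds for $\eta=\xi+1$.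
* *Limit.* Let $G_\xi$ and $H_\xi$ be the closures of the unions of the earlier spaces. Then (a) persists. For (c), if $S\in\mathcal S_\zeta$ with $\zeta<\xi$, then $S^{\pm1}$ maps $H_\eta$ into itself for $\zeta<\eta<\xi$, hence also the closure of their union.
* *In each case afterwards.* Choose a countable dense $D_\xi\subseteq S_{H_\xi}$, and let $\mathcal S_\xi$ be $\bigcup_{\zeta<\xi}\mathcal S_\zeta$ together with one isometric automorphism $S$ of $E$ with $Sx=y$ for each pair $x,y\in D_\xi$. It exists because $E$ is transitive. $\mathcal S_\xi$ is countable because $\xi$ is.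

Let $G=\bigcup_{\xi<\omega_1}G_\xi$ and $H=\bigcup_{\xi<\omega_1}H_\xi$. These are closed subspaces, since a convergent sequence of points of the union lies in one closed stage.

**Step 4: $G$ and $H$ are almost isometric.** By (a), $T_n(G)=H$ for every $n$.

**Step 5: $H$ is almost transitive.** By (c), each $S\in\bigcup_\xi\mathcal S_\xi$ satisfies $S^{\pm1}(H)\subseteq H$, so it restricts to an isometric automorphism of $H$. Let $u,v\in S_H$, say $u,v\in H_\xi$, and let $\epsilon>0$. Choose $x,y\in D_\xi$ with $\|u-x\|<\epsilon$, $\|v-y\|<\epsilon$, and $S\in\mathcal S_\xi$ with $Sx=y$. Then $\|Su-v\|\le\|Su-Sx\|+\|y-v\|<2\epsilon$.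

By Proposition 2, $H$ is asymptotically transitive, and by Lemma 3 so is $G$.

**Step 6: the extreme points of $B_G$.** $z$ and $-z$ are extreme in $B_F\supseteq B_G$, hence in $B_G$. Let $x\in S_G\setminus\{z,-z\}$, say $x\in G_\xi$. By (4), $\tau=1-|f(x)|>0$. By (d), $N(w_\xi)=1$ and $N(x\pm\tau w_\xi)=\max\{1,|f(x)|+\tau\}=1$ with $w_\xi\in G$. So $x$ is not extreme. Points of norm $<1$ are not extreme. Thus $\operatorname{ext}B_G=\{z,-z\}$, and $\mathcal G_G(z)=\{z,-z\}$ as in Section 9.

**Step 7: the density.** $G$ is a union of $\aleph_1$ separable spaces, so $\operatorname{dens}G\le\aleph_1$. By (d), $N(w_\xi-y)\ge1$ for $y\in G_\xi$, so $w_\xi\in G\setminus G_\xi$ for every $\xi$. If $G$ were separable, a countable dense subset of $G$ would lie in some $G_\xi$. Since $G_\xi$ is closed, $G=G_\xi$, a contradiction. So $\operatorname{dens}G=\aleph_1$, and $\operatorname{dens}H=\aleph_1$ because $T_1$ is a homeomorphism of $G$ onto $H$. In particular $\dim G\ge2$, so $\{z,-z\}$ is not dense in $S_G$, and $G$ is not almost transitive.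

**Step 8: the copy of $X_0$.** The contractive projection of $F$ onto the copy of $X_0$ has range inside $G_0\subseteq G$, so its restriction to $G$ is a contractive projection of $G$ onto that copy. This proves Theorem B. $\blacksquare$
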